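# Averaged Stinespring operators and the separation property of non-injective von Neumann algebras

## 1. Averaging a completely positive map over two independent unitaries

Let $N\subset B(K)$ be a von Neumann algebra with unitary group $U(N)$. All projections are self-adjoint, inner products are linear in the first variable, and $|T|^2$ means $T^*T$. A linear map is completely positive (CP) if all its matrix amplifications $\mathrm{id}_{M_r}\otimes\Psi$ are positive, and UCP if it is also unital.

The whole talk turns on one operation on CP maps $\Psi\colon B(K)\to N$.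

**Definition.** Let $\mu$ be a finitely supported probability measure on $U(N)$ and $\Psi\colon B(K)\to N$ a CP map. Put
$$(\mu\cdot\Psi)(x)=\mathbb E_{u,u'}\;u^*\,\Psi(u\,x\,u'^*)\,u' ,\qquad x\in B(K), \tag{1}$$
where $u,u'$ are independent with law $\mu$.

It is important that there are two independent unitaries. To see what the operation does, write $\Psi$ in Stinespring form: there are a Hilbert space $L$, a unital $*$-representation $\rho\colon B(K)\to B(L)$ and a bounded $S\colon K\to L$ with $\Psi(x)=S^*\rho(x)S$. For $u\in U(N)$ put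
$$S_u=\rho(u)^*Su,\qquad S_\mu=\mathbb E_u S_u .$$
Note that $S_1=S$.

**Lemma 1.** With these notations:

1. $(\mu\cdot\Psi)(x)=S_\mu^*\rho(x)S_\mu$. In particular $\mu\cdot\Psi$ is again a CP map $B(K)\to N$.
2. The operators $S_u^*S_{u'}$ and $|S_u-S_{u'}|^2$ lie in $N$, and
$$(\mu\cdot\Psi)(1)=S_\mu^*S_\mu=\mathbb E_u\,u^*\Psi(1)u-\tfrac12\,\mathbb E_{u,u'}|S_u-S_{u'}|^2\ \le\ \mathbb E_u\,u^*\Psi(1)u . \tag{2}$$
3. $\mu'\cdot(\mu\cdot\Psi)=\mu''\cdot\Psi$, where $\mu''$ is the law of $uv$ with $u\sim\mu$, $v\sim\mu'$ independent.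
4. If $S_u=S$ for all $u\in U(N)$, then $y=\Psi(1)$ is central in $N$ and $\Psi(x)=yx$ for all $x\in N$.

*Proof.* For part 1,
$$u^*\Psi(uxu'^*)u'=u^*S^*\rho(u)\,\rho(x)\,\rho(u')^*Su'=S_u^*\rho(x)S_{u'},$$
and the expectation factors because $u,u'$ are independent. The left side lies in $N$, so the values of $\mu\cdot\Psi$ do too.

For part 2, take $x=1$: $S_u^*S_{u'}=u^*\Psi(uu'^*)u'\in N$, and $S_u^*S_u=u^*\Psi(1)u$. Expanding the square and using independence,
$$\mathbb E_{u,u'}|S_u-S_{u'}|^2=2\,\mathbb E_u S_u^*S_u-2\,S_\mu^*S_\mu ,$$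
which is (2).

For part 3, with $u,u'\sim\mu$ and $v,v'\sim\mu'$ all independent,
$$(\mu'\cdot(\mu\cdot\Psi))(x)=\mathbb E\,v^*u^*\,\Psi(u\,v\,x\,v'^*u'^*)\,u'v'=\mathbb E\,(uv)^*\Psi\bigl((uv)x(u'v')^*\bigr)(u'v').$$

For part 4, $S_u=S$ means $Su=\rho(u)S$. Hence $\Psi(u)=S^*\rho(u)S=S^*Su=yu$. Taking adjoints of $Su^*=\rho(u^*)S$ gives $uS^*=S^*\rho(u)$, hence also $\Psi(u)=uS^*S=uy$. So $y$ commutes with every unitary of $N$, and $\Psi(x)=yx$ for $x\in N$ since the unitaries span $N$. $\square$

So (2) is a variance formula: the average of the vectors $S_u$ has "length" $S_\mu^*S_\mu$, and the loss is the variance. Three examples.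

*The identity.* If $K$ is any Hilbert space, $N=B(K)$ and $\Psi=\mathrm{id}$, then $(\mu\cdot\Psi)(1)=\mathbb E\,u^*uu'^*u'=1$: nothing is lost.

*The normalized trace on $M_n$.* Let $N=M_n=B(\mathbb C^n)$ and $\Psi(x)=\mathrm{tr}(x)1$ with $\mathrm{tr}(1)=1$. Let $X\epsilon_j=\epsilon_{j+1}$ (indices mod $n$) and $Z\epsilon_j=\zeta^j\epsilon_j$ with $\zeta=e^{2\pi i/n}$. The $n^2$ unitaries $X^aZ^b$, $0\le a,b<n$, satisfy $\mathrm{tr}(uu'^*)=0$ for $u\ne u'$, since $uu'^*$ is a scalar multiple of some $X^cZ^d$ with $(c,d)\neq(0,0)$. For $\mu$ uniform on them,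
$$(\mu\cdot\Psi)(1)=\mathbb E\,\mathrm{tr}(uu'^*)\,u^*u'=\frac1{n^2}\,1 .$$

*A vector state on a group algebra.* Let $\Gamma$ be an infinite discrete group, $N=L(\Gamma)\subset B(\ell^2\Gamma)$ the von Neumann algebra generated by the left translations $\lambda(g)$, and $\Psi(x)=\langle x\delta_e,\delta_e\rangle 1$. For $\mu$ uniform on $m$ distinct $\lambda(g)$'s, the same computation gives $(\mu\cdot\Psi)(1)=\frac1m1$. Here the averages tend to $0$.

What is this for? We shall show that if $(\mu\cdot\Psi)(1)$ stays above a fixed $\kappa>0$ for all $\mu$, then (for suitable $N$) one can average $\Psi$ until the variance is gone. Then Lemma 1, part 4, produces a projection of $B(K)$ onto $N$. So a lower bound on all averages forces $N$ to be injective. This answers a question on how badly finite rank maps must fail to approximate the identity of a non-injective algebra.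

## 2. The $\varepsilon$-separation property and the theorems

Let $\mathsf M\subset B(H)$ be a von Neumann algebra with predual $\mathsf M_*$; we write $\langle x,\omega\rangle=\omega(x)$. A map on $\mathsf M$ is *normal* if it is weak$^*$ continuous. Recall that $\mathsf M$ is *injective* if there is a norm-one projection of $B(H)$ onto $\mathsf M$; such a projection is automatically UCP (Tomiyama), and conversely a UCP map $E\colon B(H)\to\mathsf M$ with $E|_{\mathsf M}=\mathrm{id}$ is one. Injectivity does not depend on the representation.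

A known fact: $\mathsf M$ is injective if and only if it has the $w^*$-CPAP, that is, there is a net of normal finite rank UCP maps $\Phi_\lambda\colon\mathsf M\to\mathsf M$ with $\Phi_\lambda(x)\to x$ weak$^*$ for all $x$.

**Definition.** For $\varepsilon>0$, $\mathsf M$ has the $\varepsilon$-*separation property* if for every net $(\Phi_\lambda)$ of normal, finite rank UCP maps $\mathsf M\to\mathsf M$ there are $x\in\mathsf M$, $\omega\in\mathsf M_*$ with $\|x\|=\|\omega\|=1$ and
$$\limsup_\lambda\bigl|\langle x-\Phi_\lambda(x),\omega\rangle\bigr|>\varepsilon .$$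

Krajczok and Skalski, *Separation properties for positive-definite functions on locally compact quantum groups and for associated von Neumann algebras*, arXiv:2309.10046 (2023), define this for $0<\varepsilon<1$. If $\varepsilon'<\varepsilon$, the $\varepsilon$-property implies the $\varepsilon'$-property. An injective algebra has it for no $\varepsilon$, by the $w^*$-CPAP, and every non-injective algebra has it for *some* $\varepsilon\in(0,1)$. The question stated there as open is whether the property really depends on $\varepsilon$: does every non-injective algebra have it for *all* $\varepsilon\in(0,1)$? The answer is yes, and the range can be enlarged to $(0,2)$.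

**Theorem A.** Let $\widetilde\Phi\colon B(H)\to\mathsf M$ be a UCP map (not assumed normal), and suppose that for some $\delta<1$
$$p\,\widetilde\Phi(p)\,p\ \ge\ (1-\delta)\,p\qquad\text{for all projections }p\in\mathsf M. \tag{3}$$
Then $\mathsf M$ is injective. In particular, $\mathsf M$ is injective if $\|\widetilde\Phi|_{\mathsf M}-\mathrm{id}_{\mathsf M}\|<2$.

**Theorem B.** Let $\mathsf M$ be non-injective, $0<\varepsilon<2$, and let $(\Phi_\lambda)$ be a net of finite rank UCP maps on $\mathsf M$ (not assumed normal). Then there are a projection $p\in\mathsf M$ and a normal state $\omega$ with $\omega(p)=1$ such that, for $x=2p-1$ (so $\|x\|=\|\omega\|=1$),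
$$\limsup_\lambda|\langle x-\Phi_\lambda(x),\omega\rangle|>\varepsilon .$$

**Corollary.** For $\varepsilon\in(0,2)$, $\mathsf M$ has the $\varepsilon$-separation property if and only if $\mathsf M$ is not injective. For $\varepsilon\ge2$ no $\mathsf M$ has it. In particular, for $\varepsilon\in(0,1)$ the property does not depend on $\varepsilon$.

The Corollary follows from Theorem B at once. If $\mathsf M$ is not injective, Theorem B applies to every net in the definition. If $\mathsf M$ is injective, the $w^*$-CPAP net violates the property for every $\varepsilon>0$. Finally $|\langle x-\Phi_\lambda(x),\omega\rangle|\le2$ always, and nets of the required kind exist (for instance $x\mapsto\varphi(x)1$ with $\varphi$ a normal state), so the property fails for $\varepsilon\ge2$.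

The last sentence of Theorem A follows from the first. Put $\varepsilon=\|\widetilde\Phi|_{\mathsf M}-\mathrm{id}\|<2$ and $\delta=\varepsilon/2$. Since $\widetilde\Phi(1)=1$, for a projection $p\in\mathsf M$
$$2\|p-\widetilde\Phi(p)\|=\|(2p-1)-\widetilde\Phi(2p-1)\|\le\varepsilon ,$$
so $p(p-\widetilde\Phi(p))p\le\delta p$, which is (3).

The standard facts used below are in Takesaki, *Theory of Operator Algebras I*; Kadison–Ringrose, *Fundamentals* II; and Paulsen, *Completely Bounded Maps and Operator Algebras*: type decomposition and comparison of projections, injectivity of type I algebras, Stinespring's and Arveson's theorems, multiplicative domains, the center-valued trace and Dixmier's approximation theorem. We also use repeatedly that CP maps $\Psi$ from $B(K)$ to a von Neumann algebra with $\Psi(1)\le1$ form a point-weak$^*$ compact set: they satisfy $\|\Psi\|\le1$, so they sit in a product of weak$^*$ compact balls (Tychonoff), and linearity, complete positivity and $\Psi(1)\le 1$ are closed conditions.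

## 3. Small algebras, and multipliers on the free group

*Matrices and $B(\ell^2)$.* On $M_n$ the identity is itself finite rank, so nothing is separated. On $B(\ell^2)$ let $q_k$ be the projection onto the first $k$ basis vectors and $\varphi$ a normal state. The maps $\Phi_k(x)=q_kxq_k+\varphi(x)(1-q_k)$ are normal, UCP and of finite rank, and $\Phi_k(x)\to x$ weak$^*$.

*Multipliers on $L(\mathbb F_2)$.* Let $\Gamma=\mathbb F_2$ with generators $a,b$. A positive definite function $\varphi(g)=\langle\pi(g)\xi,\xi\rangle$ on $\Gamma$ with $\varphi(e)=1$ defines an isometry $V\delta_g=\delta_g\otimes\pi(g^{-1})\xi$ and a normal UCP map $m_\varphi(x)=V^*(x\otimes1)V$. Since $\langle(\lambda(h)\otimes1)V\delta_g,V\delta_k\rangle$ is $0$ for $k\ne hg$ and equals $\langle\pi(g^{-1})\xi,\pi(g^{-1}h^{-1})\xi\rangle=\varphi(h)$ for $k=hg$, we have $m_\varphi(\lambda(h))=\varphi(h)\lambda(h)$. If $\varphi$ has finite support, $m_\varphi$ has finite rank. Take a net $(\varphi_\lambda)$ of such functions with finite supports, and $x=\lambda(g)$, $\omega(\cdot)=\tau(\lambda(g)^*\,\cdot\,)$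 with $\tau=\langle\,\cdot\,\delta_e,\delta_e\rangle$. Then $\langle x-m_{\varphi_\lambda}(x),\omega\rangle=1-\varphi_\lambda(g)$.

*Claim.* For every $\varepsilon<1$ some $g$ satisfies $\limsup_\lambda|1-\varphi_\lambda(g)|>\varepsilon$. Suppose not. Pass to a subnet with $\varphi_\lambda\to\varphi$ pointwise; then $\operatorname{Re}\varphi(g)\ge1-\varepsilon$ for all $g$. For $f\in\mathbb C\Gamma$ we have $|f(g)|=|\langle\lambda(f)\delta_e,\delta_g\rangle|\le\|\lambda(f)\|$. So $\lambda(f)\mapsto\sum_gf(g)\varphi_\lambda(g)$ is bounded for the reduced norm. It is positive because $\varphi_\lambda$ is positive definite, so it is a state of $C^*_r(\Gamma)$. Hence $|\sum f(g)\varphi(g)|\le\|\lambda(f)\|$ in the limit, and $\varphi$ also defines a state of $C^*_r(\Gamma)$, with GNS representation $\pi$ and vector $\xi$.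

The closed convex hull of $\{\pi(g)\xi\}$ has a unique element $\eta$ of least norm. It is $\pi$-invariant by uniqueness, and nonzero because $\operatorname{Re}\langle\zeta,\xi\rangle\ge1-\varepsilon$ for all $\zeta$ in the hull. With $s=\lambda(a)+\lambda(a^{-1})+\lambda(b)+\lambda(b^{-1})$ this gives $4\|\eta\|^2=\langle\pi(s)\eta,\eta\rangle\le\|s\|\,\|\eta\|^2$. But $\|s\|=2\sqrt3<4$ by Kesten's theorem, a contradiction.

This special case shows the mechanism: a uniform lower bound on the averages, a vector of least norm, invariance. The operators $S_\mu$ will play the part of the averages of $\pi(g)\xi$. For general maps we need a common domain $B(H)$ (Section 4), a minimization for operators instead of vectors (Sections 5 and 6), and, to go beyond $\varepsilon<1$, a way to obtain the lower bound (Section 8).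

## 4. Extending finite rank maps to $B(H)$, and the passage from Theorem A to Theorem B

**Lemma 2.** Every finite rank UCP map $\Phi\colon\mathsf M\to\mathsf M$ extends to a UCP map $\widetilde\Phi\colon B(H)\to\mathsf M$.

The difficulty is the range: Arveson's theorem extends $\Phi$ to $B(H)$, but with values in $B(H)$. We force the values into $\mathsf M=\mathsf M''$ by carrying the commutant along.

**Step 1: a CP map on $\mathsf M\otimes_{\min}\mathsf M'$.** Write $\Phi=\sum_k\varphi_k(\cdot)b_k$, a finite sum with $\varphi_k\in\mathsf M^*$ and $b_k\in\mathsf M$. The slice maps $\varphi_k\otimes\mathrm{id}\colon\mathsf M\otimes_{\min}\mathsf M'\to\mathsf M'$ are bounded, so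
$$\Theta=\sum_kb_k\,(\varphi_k\otimes\mathrm{id})(\cdot)\colon\ \mathsf M\otimes_{\min}\mathsf M'\to B(H)$$
is bounded, and $\Theta(x\otimes y)=\Phi(x)y$. This is where finite rank is used. For $t=\sum_ix_i\otimes y_i$ in the algebraic tensor product, the matrix $[\Phi(x_i^*x_j)]_{ij}$ is positive, so it is $B^*B$ with $B=[\beta_{ki}]$ over $\mathsf M$. Since the $\beta_{ki}$ commute with the $y_i$,
$$\Theta(t^*t)=\sum_{i,j}\Phi(x_i^*x_j)\,y_i^*y_j=\sum_k\Bigl(\sum_i\beta_{ki}y_i\Bigr)^*\Bigl(\sum_j\beta_{kj}y_j\Bigr)\ge0 .$$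
Every positive element of $\mathsf M\otimes_{\min}\mathsf M'$ is $s^*s$ with $s$ a norm limit of such $t$, so $\Theta$ is positive by continuity. The same computation for $\mathrm{id}_{M_r}\otimes\Phi$ on $M_r(\mathsf M)$, with $1\otimes y_i$ in place of $y_i$, shows that $\mathrm{id}_{M_r}\otimes\Theta$ is positive. So $\Theta$ is UCP.

**Step 2: extension and range.** By Arveson's theorem $\Theta$ extends to a UCP map $\widetilde\Theta\colon B(H)\otimes_{\min}\mathsf M'\to B(H)$. On $1\otimes\mathsf M'$ it is the $*$-homomorphism $1\otimes y\mapsto y$, so $1\otimes\mathsf M'$ lies in its multiplicative domain. Put $\widetilde\Phi(x)=\widetilde\Theta(x\otimes1)$. For $y\in\mathsf M'$,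
$$\widetilde\Phi(x)\,y=\widetilde\Theta\bigl((x\otimes1)(1\otimes y)\bigr)=\widetilde\Theta\bigl((1\otimes y)(x\otimes1)\bigr)=y\,\widetilde\Phi(x).$$
Hence $\widetilde\Phi(x)\in\mathsf M''=\mathsf M$, and $\widetilde\Phi$ is UCP and extends $\Phi$. $\square$

*Proof of Theorem B from Theorem A.* Extend each $\Phi_\lambda$ to $\widetilde\Phi_\lambda\colon B(H)\to\mathsf M$ and pass to a subnet converging point-weak$^*$ to a UCP map $\widetilde\Phi\colon B(H)\to\mathsf M$. Since $\mathsf M$ is not injective, (3) fails for $\delta=\varepsilon/2<1$. So there are a projection $p\in\mathsf M$ and a unit vector $\xi\in pH$ with $\langle\widetilde\Phi(p)\xi,\xi\rangle<1-\varepsilon/2$. Let $\omega=\langle\,\cdot\,\xi,\xi\rangle$ and $x=2p-1$. Then $\omega(p)=1$, and along the subnet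
$$\langle x-\Phi_\lambda(x),\omega\rangle=2-2\,\omega(\Phi_\lambda(p))\ \longrightarrow\ 2-2\,\omega(\widetilde\Phi(p))>\varepsilon .$$
The $\limsup$ of the absolute values over the whole net is at least this limit. $\square$

It remains to prove Theorem A.

## 5. A lower bound on all averages forces injectivity: the argument with a trace

A von Neumann algebra is $\sigma$-*finite* if it has a faithful normal state; a projection $p$ is $\sigma$-finite if $p\mathsf Mp$ is. For example $B(\ell^2)$ is $\sigma$-finite, and $\ell^\infty(I)$ with $I$ uncountable is not.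

**Proposition 3.** Let $N\subset B(K)$ be a $\sigma$-finite von Neumann algebra which is finite or of type III. Suppose there are a CP map $\Psi\colon B(K)\to N$ with $\Psi(1)\le1$ and $\kappa>0$ with
$$(\mu\cdot\Psi)(1)\ge\kappa1\quad\text{for all finitely supported probability measures }\mu\text{ on }U(N). \tag{4}$$
Then $N$ is injective.

Let $\mathcal K$ be the set of all CP maps $\Psi\colon B(K)\to N$ with $\Psi(1)\le1$ and (4). It has three properties, used throughout.

- It is nonempty by hypothesis.
- It is point-weak$^*$ compact, because $\Psi\mapsto(\mu\cdot\Psi)(1)$ is a finite combination of terms $u^*\Psi(uu'^*)u'$ and hence point-weak$^*$ continuous.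
- If $\Psi\in\mathcal K$, then $\mu\cdot\Psi\in\mathcal K$: Lemma 1, part 3, gives (4), and (2) gives $(\mu\cdot\Psi)(1)\le\mathbb E\,u^*\Psi(1)u\le1$.

Moreover every $\Psi\in\mathcal K$ has $\Psi(1)\ge\kappa1$, by (4) with $\mu$ the point mass at $1$.

Suppose first that $N$ is finite. Being $\sigma$-finite, it has a faithful normal tracial state $\tau$. The function $\Psi\mapsto\tau(\Psi(1))$ is continuous on $\mathcal K$; let $\Psi$ be a minimizer, $y=\Psi(1)$, and let $S,\rho$ be as in Section 1. For $u\in U(N)$ let $\mu$ be uniform on $\{1,u\}$. Since $\tau(v^*yv)=\tau(y)$ for $v\in U(N)$, (2) and minimality give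
$$\tau(y)\ \le\ \tau\bigl((\mu\cdot\Psi)(1)\bigr)=\tau(y)-\tfrac12\,\mathbb E_{v,v'}\,\tau\bigl(|S_v-S_{v'}|^2\bigr).$$
So $\tau(|S_u-S|^2)=0$, and $S_u=S$. By Lemma 1, part 4, $y$ is central and $\Psi(x)=yx$ on $N$. As $y\ge\kappa1$ is invertible, $E=y^{-1/2}\Psi(\cdot)y^{-1/2}$ is a CP map $B(K)\to N$ with $E|_N=\mathrm{id}$, and $N$ is injective.

This proves Proposition 3 for finite $N$, and it stops at type III. If $\varphi$ is a faithful normal state that is not a trace, minimality of $\varphi(\Psi(1))$ and (2) give only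
$$\tfrac12\,\mathbb E_{u,u'}\varphi\bigl(|S_u-S_{u'}|^2\bigr)\ \le\ \varphi\bigl(\mathbb E_u\,u^*yu\bigr)-\varphi(y),$$
and the right side may be positive. (Already in $M_2$: for $\varphi=\frac13\langle\cdot\,\epsilon_1,\epsilon_1\rangle+\frac23\langle\cdot\,\epsilon_2,\epsilon_2\rangle$, $y=\mathrm{diag}(1,\frac12)$ and $u$ the flip, $\varphi(u^*yu)=\frac56>\frac23=\varphi(y)$.) A type III algebra has no normal tracial state. We need a size of $y$ that does not increase under $y\mapsto\mathbb E\,u^*yu$.

## 6. Minimizing the least central majorant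

The argument of this section is uniform in the two cases of Proposition 3. Let $Z$ be the center of $N$, and $\nu$ a faithful normal state on $Z$, which exists since $N$ is $\sigma$-finite.

**Step 1: the size.** For $y\in N_+$ the set $\{z\in Z_{sa}:y\le z\}$ is closed under pairwise minima: if $f$ is the central projection on which $z_1\le z_2$, then $y=fy+(1-f)y\le fz_1+(1-f)z_2=\min(z_1,z_2)$. It is bounded below by $0$ and contains $\|y\|1$. So it is a decreasing net, and its strong limit is its least element. Call it $c(y)$: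
$$y\le c(y)\le\|y\|1,\qquad c(y)\in Z_+,\qquad c(y)\le z\ \text{ whenever } z\in Z_{sa},\ y\le z .$$
If $N$ is a factor, $c(y)=\|y\|1$; if $N$ is abelian, $c(y)=y$. Since $c(y)$ is central, $\mathbb E\,u^*yu\le c(y)$, so (2) yields
$$(\mu\cdot\Psi)(1)\ \le\ \mathbb E_u\,u^*\Psi(1)u\ \le\ c(\Psi(1)). \tag{5}$$

**Step 2: a minimizer.** We minimize $\nu(c(\Psi(1)))$ over $\mathcal K$. Take a net $(\Psi_i)$ in $\mathcal K$ along which this number tends to its infimum. By compactness we may assume $\Psi_i\to\Psi\in\mathcal K$ and $c(\Psi_i(1))\to z\in Z$ weak$^*$. From $\Psi_i(1)\le c(\Psi_i(1))$ we get $\Psi(1)\le z$, hence $c(\Psi(1))\le z$ and $\nu(c(\Psi(1)))\le\nu(z)$, which is the infimum. So the minimum is attained.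

Fix a minimizer $\Psi(x)=S^*\rho(x)S$ and put $y=\Psi(1)=S^*S$, $z_0=c(y)$. Then $\kappa1\le y\le z_0\le1$ and $\|S\|\le1$. For every $\mu$, (5) gives $c((\mu\cdot\Psi)(1))\le z_0$. Since $\mu\cdot\Psi\in\mathcal K$, minimality gives $\nu(c((\mu\cdot\Psi)(1)))\ge\nu(z_0)$. By faithfulness of $\nu$,
$$c\bigl((\mu\cdot\Psi)(1)\bigr)=z_0\qquad\text{for all }\mu. \tag{6}$$

Equation (6) does not say that $(\mu\cdot\Psi)(1)$ equals $z_0$, only that it comes close to $z_0$ somewhere over every part of the center. The next step works on the place where it does.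

**Step 3: corners on which the variance is small.** Let $F\subset U(N)$ be finite with $1\in F$, let $\eta>0$, let $\mu$ be uniform on $F$, and put
$$b=(\mu\cdot\Psi)(1),\qquad e=1_{[-\eta,\infty)}(b-z_0)\in N,\qquad r=|F|\sqrt\eta .$$

*(i) The central support of $e$ is $1$.* Let $f$ be a central projection with $fe=0$. Then $f\le1-e$, so $f(b-z_0)\le-\eta f$. Also $b\le z_0$ by (5), so $b\le z_0-\eta f$. The right side is central, so by (6) $z_0=c(b)\le z_0-\eta f$, and $f=0$.

*(ii) $\|(Su-\rho(u)S)e\|\le r$ for $u\in F$.* By the choice of $e$, $ebe\ge(z_0-\eta)e$. By (2) and $\mathbb E\,u^*yu\le z_0$,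
$$\tfrac12\,\mathbb E_{u,u'}\,e|S_u-S_{u'}|^2e=e\bigl(\mathbb E_u\,u^*yu-b\bigr)e\le z_0e-(z_0-\eta)e=\eta e .$$
For $u\in F$, $u\neq1$, the pairs $(u,1)$ and $(1,u)$ each have probability $|F|^{-2}$, and all other terms are positive, so $|F|^{-2}\,e|S_u-S|^2e\le\eta e$ (trivially for $u=1$). Hence $\|(S_u-S)e\|\le r$. As $\rho(u)(S_u-S)=Su-\rho(u)S$, the claim follows.

*(iii) $\|(z_0-y)e\|\le r$.* By (2), $\mathbb E_u\,u^*(z_0-y)u=z_0-\mathbb E_u\,u^*yu\le z_0-b$. Compress by $e$ and keep only the term $u=1$ of the positive sum: $|F|^{-1}e(z_0-y)e\le\eta e$. Since $0\le z_0-y\le1$,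
$$\|(z_0-y)e\|\le\|(z_0-y)^{1/2}e\|\le(|F|\eta)^{1/2}\le r .$$

**Step 4: $\Psi(w)$ and $z_0w$ agree on the corner, with unitaries in between.** Let $w\in U(N)$, let $\mathcal V\subset U(N)$ be finite, and take $F=\{1\}\cup\mathcal V\cup\mathcal V^*w\mathcal V$. Let $v,v'\in\mathcal V$ and $g=v^*wv'\in F$. Write $A\approx_sB$ for $\|A-B\|\le s$. Then
$$e\,v^*\Psi(w)v'e=(Sve)^*\rho(w)(Sv'e)\ \approx_{2r}\ (\rho(v)Se)^*\rho(w)(\rho(v')Se)=e\,S^*\rho(g)S\,e ,$$
by (ii) for $v$ and for $v'$; next, by (ii) for $g$ and then by (iii),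
$$e\,S^*\rho(g)S\,e\ \approx_r\ e\,S^*S\,g\,e=e\,y\,g\,e\ \approx_r\ z_0\,e\,g\,e=e\,v^*(z_0w)v'e .$$
All the factors not being replaced have norm at most $1$. Hence
$$\bigl\|e\,v^*\bigl(\Psi(w)-z_0w\bigr)v'\,e\bigr\|\le4|F|\sqrt\eta\qquad(v,v'\in\mathcal V). \tag{7}$$

The corner $e$ depends on $\eta$ and may be small, so (7) alone does not give $\Psi(w)=z_0w$. But we were allowed arbitrary unitaries on both sides, and a nonzero element of $N$ can be multiplied up to a central projection. This is the next lemma, and the one place where the type of $N$ matters.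

**Lemma 4.** If $0\ne D\in N$, there are $a_1,\dots,a_m,b_1,\dots,b_m\in N$ such that $\sum_ia_iDb_i$ is a nonzero central projection $z$.

*Proof.* *$N$ finite.* Let $T$ be the center-valued trace; $h=T(D^*D)\ne0$ because $T$ is faithful. Choose $t>0$ with $z=1_{[2t,\infty)}(h)\ne0$. By Dixmier's approximation theorem there are unitaries $u_i\in N$ and weights $\lambda_i\ge0$, $\sum\lambda_i=1$, with $\|\sum_i\lambda_iu_iD^*Du_i^*-h\|\le t$. Then
$$g=z\sum_i\lambda_iu_iD^*Du_i^*\ \ge\ z(h-t)\ \ge\ tz ,$$
so $g$ is invertible in $Nz$, with inverse $g'\in Nz$. Now $\sum_i(\lambda_ig'u_iD^*)\,D\,u_i^*=g'g=z$.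

*$N$ of type III.* Choose $t>0$ with $f=1_{[t,\infty)}(D^*D)\ne0$, and let $z$ be the central support of $f$. In a $\sigma$-finite type III algebra, projections with the same central support are equivalent, so there is $v\in N$ with $v^*v=z$, $vv^*=f$. From $D^*D\ge tf$ we get $g=v^*D^*Dv\ge tv^*fv=tz$, so $g$ is invertible in $Nz$. With its inverse $g'\in Nz$, $(g'v^*D^*)\,D\,v=z$. $\square$

**Step 5: the projection onto $N$.** Let $w\in U(N)$ and suppose $D=\Psi(w)-z_0w\ne0$. Take $a_i,b_i,z$ from Lemma 4. Each element of $N$ is a linear combination of four unitaries, so there is a finite $\mathcal V\subset U(N)$ such that every $a_i^*$ and every $b_i$ is a combination of elements of $\mathcal V$. Expanding, $\sum_ia_iDb_i$ is a finite combination of terms $v^*Dv'$ with $v,v'\in\mathcal V$; let $C$ be the sum of the absolute values of the coefficients. Then (7) gives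
$$\|ez\|=\|eze\|=\Bigl\|\sum_ie\,a_iDb_i\,e\Bigr\|\le4C|F|\sqrt\eta .$$
Here $C$ and $F$ do not depend on $\eta$; only $e$ does. By (i), $e$ has central support $1$, so $ez\ne0$ for the nonzero central projection $z$. As $ez$ is a projection, $\|ez\|=1$. For small $\eta$ this is a contradiction. Hence $\Psi(w)=z_0w$ for all $w\in U(N)$, and by linearity $\Psi(x)=z_0x$ for all $x\in N$.

Since $z_0\ge\kappa1$ is central and invertible, $E=z_0^{-1/2}\Psi(\cdot)z_0^{-1/2}\colon B(K)\to N$ is CP with $E|_N=\mathrm{id}_N$. So $E$ is a UCP projection onto $N$, and $N$ is injective. This proves Proposition 3. $\square$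

## 7. Reduction to a $\sigma$-finite corner

We now prove Theorem A. Assume (3) for $\widetilde\Phi$, and suppose for contradiction that $\mathsf M$ is not injective. Proposition 3 needs a $\sigma$-finite algebra that is finite or of type III, so we first cut down.

**Step 1: one type.** Split $\mathsf M$ by central projections into its type I, II, III parts. If each part $\mathsf Mz_i$ had a norm-one projection $E_i\colon B(z_iH)\to\mathsf Mz_i$, then $x\mapsto\sum_iE_i(z_ixz_i)$ would be a UCP projection onto $\mathsf M$. The type I part is injective. So there is a central projection $z$ with $\mathsf Mz$ non-injective and of type II or of type III.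

**Step 2: a directed family with supremum $z$.** Let $P$ be the set of $\sigma$-finite projections of $\mathsf Mz$, required in addition to be finite in the type II case. A projection is $\sigma$-finite exactly when it is $0$ or the support of a normal state. If $p,q$ are the supports of $\varphi,\psi$, then $p\vee q$ is the support of $(\varphi+\psi)/2$, and joins of two finite projections are finite. So $P$ is directed. Every nonzero projection $q$ of $\mathsf Mz$ dominates a nonzero element of $P$: in type II let $f\le q$ be a nonzero finite subprojection, in type III let $f=q$. For $0\ne\xi\in fH$ the projection onto $\overline{\mathsf M'\xi}$ lies in $\mathsf M$, is dominated by $f$, and is the support of $\langle\,\cdot\,\xi,\xi\rangle/\|\xi\|^2$. Hence $\sup P=z$: otherwise $z-\sup P$ would dominate a nonzero element of $P$.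

**Step 3: some corner is non-injective.** Suppose all $p\mathsf Mp$, $p\in P$, were injective, with norm-one projections $E_p\colon B(pH)\to p\mathsf Mp$. The maps $x\mapsto E_p(pxp)$, $B(zH)\to\mathsf Mz$, are CP contractions. Let $E$ be a point-weak$^*$ limit of a subnet. For $x\in\mathsf Mz$ we have $E_p(pxp)=pxp\to x$ weak$^*$, so $E$ is CP and the identity on $\mathsf Mz$, in particular unital. Then $\mathsf Mz$ would be injective, a contradiction. So some $p_0\in P$ has $\mathsf M_0=p_0\mathsf Mp_0$ non-injective. It is $\sigma$-finite, and of type II$_1$ or of type III.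

**Step 4: the compressed map.** Put $\Phi(x)=p_0\widetilde\Phi(x)p_0$ for $x\in B(p_0H)=p_0B(H)p_0$. This is a CP map $B(p_0H)\to\mathsf M_0$ with $\Phi(1)=p_0\widetilde\Phi(p_0)p_0\le1$ (the $1$ here is $p_0$). For a projection $q\in\mathsf M_0$ we have $q\le p_0$, so (3) gives
$$q\,\Phi(q)\,q\ge(1-\delta)q\qquad\text{for all projections }q\in\mathsf M_0. \tag{8}$$

## 8. Reading the lower bound off one projection in a matrix corner

By Proposition 3 it remains to find a lower bound (4).

The first thing to try is $N=\mathsf M_0$, $\Psi=\Phi$, and to test $\Phi$ on unitaries. Suppose $\|\widetilde\Phi|_{\mathsf M}-\mathrm{id}\|\le\varepsilon$. Then also $\|\Phi(x)-x\|\le\varepsilon\|x\|$ on $\mathsf M_0$, and since $\mathbb E\,u^*(uu'^*)u'=1$,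
$$\bigl\|(\mu\cdot\Phi)(1)-1\bigr\|=\bigl\|\mathbb E_{u,u'}\,u^*\bigl(\Phi(uu'^*)-uu'^*\bigr)u'\bigr\|\le\varepsilon .$$
So $(\mu\cdot\Phi)(1)\ge(1-\varepsilon)1$. For $\varepsilon<1$ this is (4) with $\kappa=1-\varepsilon$, Proposition 3 applies, and we have our contradiction. This is already enough for the question with $\varepsilon\in(0,1)$: if $\mathsf M$ fails the $\varepsilon$-separation property, the limit $\widetilde\Phi$ of the extended net as in Section 4 satisfies $\|\widetilde\Phi|_{\mathsf M}-\mathrm{id}\|\le\varepsilon$.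

At $\varepsilon=1$ the estimate becomes empty, because $\Phi$ may vanish on unitaries. The trace map $\Phi=\mathrm{tr}(\cdot)1$ on $M_n$ shows what happens. For a projection $p$, $p\Phi(p)p=\mathrm{tr}(p)p\ge\frac1np$ if $p\neq0$, with equality for rank one, so (8) holds with $1-\delta=\frac1n$ and no better. For a unitary with eigenvalues $\theta_1,\dots,\theta_n$ we have $\|u-\mathrm{tr}(u)1\|=\max_j|(1-\frac1n)\theta_j-\frac1n\sum_{i\ne j}\theta_i|\le2-\frac2n$, with equality for $u=2p-1$, $p$ of rank one. As the unit ball of $M_n$ is the convex hull of the unitaries, $\|\Phi-\mathrm{id}\|=2-\frac2n$. But Section 1 gave a $\mu$ with $(\mu\cdot\Phi)(1)=\frac1{n^2}1$. So no bound $(\mu\cdot\Phi)(1)\ge c\,(1-\delta)1$ with a universal $c>0$ can follow from (8) for $\Phi$ itself. We have to change the map.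

The idea is that a single projection in a matrix algebra over $N$ can hold all the products $u_iu_j^*$ at once, as its off-diagonal entries. Condition (8) for it is an inequality about many $u_iu_j^*$ together, and averaging over phases keeps just the terms we want.

**Step 1: the matrix corner.** Put $\kappa=(1-\delta)/2>0$ and fix $n$ with $1/n\le\kappa$. Since $\mathsf M_0$ has no type I part, $p_0$ is a sum of $n$ equivalent orthogonal projections $q_1,\dots,q_n\in\mathsf M_0$. Let $w_i\in\mathsf M_0$ with $w_i^*w_i=q_1$, $w_iw_i^*=q_i$, and put $K=q_1H$, $N=q_1\mathsf M_0q_1\subset B(K)$. The unitary $\epsilon_i\otimes k\mapsto w_ik$ identifies $\mathbb C^n\otimes K$ with $p_0H$ and $M_n\otimes N$ with $\mathsf M_0$. As a corner of $\mathsf M_0$, $N$ is $\sigma$-finite, and finite or of type III. It is non-injective: if $E\colon B(K)\to N$ were a UCP projection, $\mathrm{id}_{M_n}\otimes E$ would be one from $B(\mathbb C^n\otimes K)$ onto $M_n\otimes N=\mathsf M_0$.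

**Step 2: the new map.** Write $\Phi(x)=\sum_{k,l}e_{kl}\otimes\Phi_{kl}(x)$ with $\Phi_{kl}(x)\in N$, and define
$$\Psi\colon B(K)\to N,\qquad\Psi(x)=\frac1{n^2}\sum_{i,j=1}^n\Phi_{ij}(e_{ij}\otimes x). \tag{9}$$
We check that $\Psi$ is CP with $\Psi(1)\le1$. Let
$$Y_x=\sum_{i,j}e_{ij}\otimes e_{ij}\otimes x=nQ\otimes x,$$
where $Q$ is the rank one projection of $\mathbb C^n\otimes\mathbb C^n$ onto the line of $\sum_i\epsilon_i\otimes\epsilon_i$. Let $R\colon K\to\mathbb C^n\otimes\mathbb C^n\otimes K$, $Rk=\sum_i\epsilon_i\otimes\epsilon_i\otimes k$, so $R^*R=n$. We have $(\mathrm{id}_{M_n}\otimes\Phi)(Y_x)=\sum_{i,j}e_{ij}\otimes\Phi(e_{ij}\otimes x)$, and $R^*(e_{ij}\otimes e_{kl}\otimes a)R$ equals $a$ if $k=i$, $l=j$ and $0$ otherwise. So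
$$\Psi(x)=n^{-2}\,R^*\,(\mathrm{id}_{M_n}\otimes\Phi)(Y_x)\,R .$$
As $x\mapsto nQ\otimes x$ is CP, $\Psi$ is CP. From $Y_1\le n1$ and $\Phi(1)\le1$ we get $\Psi(1)\le n^{-2}\cdot n\cdot R^*R=1$.

**Lemma 5.** $(\mu\cdot\Psi)(1)\ge\kappa1$ for every finitely supported probability measure $\mu$ on $U(N)$.

*Proof.* *The test projection.* Let $u_1,\dots,u_n\in U(N)$ and $V=n^{-1/2}\sum_ie_{i1}\otimes u_i$. Then $V^*V=\frac1n\sum_ie_{11}\otimes u_i^*u_i=e_{11}\otimes1$, so
$$p=VV^*=\frac1n\sum_{i,j}e_{ij}\otimes u_iu_j^*$$
is a projection in $\mathsf M_0$, and $pV=V$. By (8), $V^*\Phi(p)V=V^*p\,\Phi(p)\,pV\ge(1-\delta)V^*pV=(1-\delta)e_{11}\otimes1$. Reading off the $(1,1)$ entry,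
$$\frac1{n^2}\sum_{i,j,k,l}u_k^*\,\Phi_{kl}(e_{ij}\otimes u_iu_j^*)\,u_l\ \ge\ (1-\delta)1 . \tag{10}$$

*Averaging over phases.* Replace $u_i$ by $\theta_iu_i$ with $\theta\in\mathbb T^n$ and average over $\mathbb T^n$. The $(i,j,k,l)$ term acquires the factor $\bar\theta_k\theta_i\bar\theta_j\theta_l$. Its mean is $1$ if $\{i,l\}=\{j,k\}$ as multisets, that is, if ($i=k$ and $j=l$) or ($i=j$ and $k=l$), and $0$ otherwise. The first case gives the terms $u_i^*\Phi_{ij}(e_{ij}\otimes u_iu_j^*)u_j$. The second gives, after summing over $i=j$, the terms $u_k^*\Phi_{kk}(1)u_k$. The overlap $i=j=k=l$ we count in the second. So (10) becomes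
$$\sum_{i\ne j}u_i^*\,\Phi_{ij}(e_{ij}\otimes u_iu_j^*)\,u_j+\sum_ku_k^*\,\Phi_{kk}(1)\,u_k\ \ge\ n^2(1-\delta)1 .$$
Since $\Phi(1)\le1$, each $\Phi_{kk}(1)\le1$, and the second sum is at most $n1$.

*Averaging over $\mu$.* Let $u_1,\dots,u_n$ be independent with law $\mu$. For $i\ne j$ the pair $(u_i,u_j)$ has the law of $(u,u')$, so taking expectations,
$$\sum_{i\ne j}\mathbb E_{u,u'}\,u^*\,\Phi_{ij}(e_{ij}\otimes uu'^*)\,u'\ \ge\ \bigl(n^2(1-\delta)-n\bigr)1 .$$
To obtain $n^2(\mu\cdot\Psi)(1)$ on the left, we must add the terms $\mathbb E_{u,u'}\,u^*\Phi_{ii}(e_{ii}\otimes uu'^*)u'$, with two *independent* unitaries. Each is $(\mu\cdot\Psi_i)(1)$ for the CP map $\Psi_i(x)=\Phi_{ii}(e_{ii}\otimes x)$, hence positive by Lemma 1, part 1. So adding them only increases the left side, and dividing by $n^2$,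
$$(\mu\cdot\Psi)(1)\ \ge\ \Bigl(1-\delta-\frac1n\Bigr)1\ \ge\ \kappa1 .\qquad\square$$

*End of the proof of Theorem A.* The algebra $N$, the map $\Psi$ of (9) and $\kappa=(1-\delta)/2$ satisfy the hypotheses of Proposition 3: $N$ is $\sigma$-finite and finite or of type III, $\Psi$ is CP with $\Psi(1)\le1$, and Lemma 5 is (4). So $N$ is injective. But $N$ is not injective, by Step 1 of this section. This contradiction proves Theorem A, and with Section 4 and Section 2, Theorem B and the Corollary. $\blacksquare$
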